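\title{$C^0$-flexibility of pre-symplectic submanifolds of dimension $2n-3$ and corank one}

\begin{abstract}
Suppose that a symplectic homeomorphism $h$ of $(M^{2n},\omega)$ maps a submanifold $N$ smoothly to a submanifold $N'$. Must it pull $\omega|_{N'}$ back to $\omega|_N$? For pre-symplectic discs the answer is known except when $\dim N=2n-3$ and $\omega|_N$ has corank one. We show that in this case the answer is negative for every $n\ge3$. Moreover, every diffeomorphism of such an $N$ that is isotopic to the identity with compact support is the restriction of a uniform limit of Hamiltonian diffeomorphisms. A suspension reduces the problem to $\mathbb R^4$, where we construct Hamiltonian isotopies that converge uniformly together with their Hamiltonians, such that the limit isotopy fixes a line pointwise while the limit Hamiltonian is a prescribed nonconstant function along it.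
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(M^{2n},\omega)$ be a symplectic manifold. A \emph{symplectic homeomorphism} of $M$ is a homeomorphism of $M$ that is a $C^0$-limit, uniform on compact sets, of symplectic diffeomorphisms. Preserving $\omega$ is a condition on first derivatives, and a $C^0$-limit gives no control of derivatives. To test what such a limit remembers of $\omega$, one can look at submanifolds along which it happens to be smooth.

\medskip\noindent\textbf{Question.} \emph{Assume that a symplectic homeomorphism $h$ sends a smooth submanifold $N$ to a smooth submanifold $N'$ and that $h|_N$ is smooth. Under which conditions is $(h|_N)^*(\omega|_{N'})=\omega|_N$?}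
\medskip

A submanifold $N$ is \emph{pre-symplectic} if $\omega|_N$ has constant rank. Its \emph{corank} is the dimension of the kernel of $\omega|_N$. Its \emph{symplectic dimension} $\dim^\omega N$ is the minimal dimension of a symplectic submanifold containing it, and
\[
\dim^\omega N=\dim N+\operatorname{corank}\omega|_N .
\]
To see what these numbers measure, let $x\in N$, let $L$ be the kernel of $\omega$ on $T_xN$ and let $S$ be a complement of $L$ in $T_xN$. Linear algebra splits $T_xM$ into $\omega$-orthogonal symplectic subspaces $S\oplus(L\oplus L')\oplus R$, where $L'$ is isotropic and paired with $L$. Then $\dim^\omega N=\dim S+2\dim L$ is even, and $2n-\dim^\omega N=\dim R$ counts the symplectic directions that are free of $N$: room in which $N$ can be perturbed. There is no such room exactly when $N$ is coisotropic.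

For curves the Question is empty, so consider pre-symplectic discs with $\dim N\ge2$. For a class of such discs, call the answer \emph{positive} if the equality in the Question holds for every disc $N$ of the class and every $h$ as in the Question, and \emph{negative} if it fails for some $N$ of the class and some $h$. The following is known. We use it only for orientation and in the last assertion of Corollary~\ref{cor:all}.

\begin{theorem}[known]\label{thm:known}
For pre-symplectic discs $N\subset M^{2n}$ with $\dim N\ge2$, the answer is negative if $\dim^\omega N\le 2n-4$, or if $\dim^\omega N=2n-2$ and the corank is at least $2$. It is positive if $\dim^\omega N=2n$, or if $\dim^\omega N=2n-2$ and the corank is $0$.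
\end{theorem}

One case remains: $\dim^\omega N=2n-2$ and corank $1$, that is, $\dim N=2n-3$ and corank $1$, which requires $n\ge3$. The problem of settling it comes from Buhovsky and Opshtein~\cite{BO}. The case lies between a positive and a negative one, and there is a reason to guess that it is positive. Locally $N$ is a hypersurface in a symplectic disc $N^+$ of dimension $2n-2$ (Lemma~\ref{lem:normal}). If $h$ is smooth on $N^+$ with smooth image, then Theorem~\ref{thm:known} says that $h$ preserves $\omega$ on $N^+$, hence on $N$. A counterexample must therefore be smooth on $N$ and destroy every such $N^+$. This does happen.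

Throughout, a \emph{Hamiltonian diffeomorphism supported in} a compact set $S$ is the time-one map of the flow of a smooth time-dependent Hamiltonian that vanishes outside $S$.

\begin{theorem}\label{thm:A}
Let $n\ge3$, $B=\mathbb R^{2n-4}$ with its standard symplectic form $\omega_B$, and
\[
M=\mathbb R^{2n}=B\times\mathbb R\times\mathbb R\times\mathbb C\ni(b,q,p,z),\qquad \omega=\omega_B+dq\wedge dp+dz_1\wedge dz_2,
\]
where $z=z_1+iz_2$. Let $N_0=\{p=0,\,z=0\}=B\times\mathbb R$ and $\sigma=\omega|_{N_0}$. There is a compactly supported homeomorphism $h$ of $M$, a uniform limit of Hamiltonian diffeomorphisms supported in a fixed compact set, that preserves $N_0$ and restricts to it as a smooth diffeomorphism $f$, equal to the identity outside a compact set, with $f^*\sigma\ne\sigma$. For a large closed ball $N\subset N_0$, which has dimension $2n-3$ and corank $1$, we have $h(N)=N$, $h|_N$ is smooth, and $(h|_N)^*(\omega|_N)\ne\omega|_N$.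
\end{theorem}

So the answer in the remaining case is negative for every $n\ge3$. The construction gives more: symplectic homeomorphisms induce on such an $N$ every diffeomorphism that is isotopic to the identity with compact support.

\begin{theorem}\label{thm:B}
Let $n\ge3$, let $(M^{2n},\omega)$ be a symplectic manifold, $N\subset M$ an embedded submanifold without boundary with $\dim N=2n-3$ and $\operatorname{corank}\omega|_N\equiv1$, and $U$ a neighborhood of $N$. Let $f$ be a diffeomorphism of $N$ joined to the identity by a smooth isotopy supported in a compact subset of $N$. Then $f$ is the restriction to $N$ of a homeomorphism $h$ of $M$ with $h(N)=N$, compactly supported in $U$, which is a uniform limit of Hamiltonian diffeomorphisms supported in a common compact subset of $U$.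
\end{theorem}

\begin{corollary}\label{cor:all}
Let $n\ge3$. For every pre-symplectic closed disc $N\subset M^{2n}$ with $\dim N=2n-3$ and corank $1$ there is a symplectic homeomorphism $h$ of $M$ with $h(N)=N$, $h|_N$ smooth and $(h|_N)^*(\omega|_N)\ne\omega|_N$. Together with Theorem~\ref{thm:known}: for pre-symplectic discs of dimension at least $2$, the answer to the Question is positive exactly when $\dim^\omega N=2n$, or $\dim^\omega N=2n-2$ and the corank is $0$.
\end{corollary}

\subsection*{Conventions and standard facts}
The Hamiltonian vector field of $F$ is defined by $\iota_{X_F}\omega=dF$. On $\mathbb R^4\ni w=(q,p,z)$ we use $\Omega=dq\wedge dp+dz_1\wedge dz_2$, so that Hamilton's equations read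
\[
\dot q=\partial_pF,\qquad \dot p=-\partial_qF,\qquad \dot z_1=\partial_{z_2}F,\qquad \dot z_2=-\partial_{z_1}F .
\]
The $q$-axis is parametrized by $\gamma(q)=(q,0,0)$. For $\alpha,\beta\in\mathbb C$ put $\det(\alpha,\beta)=\operatorname{Im}(\bar\alpha\beta)=\alpha_1\beta_2-\alpha_2\beta_1$; thus $|\det(\alpha,\beta)|\le|\alpha||\beta|$. A subscript $t$ denotes the value at time $t$, never a derivative. A function on $[0,1]\times\mathbb R^m$ is smooth if it is the restriction of a smooth function on $\mathbb R\times\mathbb R^m$; by a partition of unity this is a local condition.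

Let $F$ and $G$ be smooth, compactly supported functions on $[0,1]\times M$, generating isotopies $\varphi_t$ and $\psi_t$ that start at the identity.
\begin{itemize}
\item[(H1)] \emph{If $S$ is closed and $F_t=0$ outside $S$ for all $t$, then $\varphi_t$ is the identity outside $S$ and $\varphi_t(S)=S$.} Indeed, $X_{F_t}$ vanishes on the open set $M\setminus S$ for all $t$, so its points are constant solutions, and $\varphi_t$ is a bijection.
\item[(H2)] \emph{The isotopy $\varphi_t\psi_t$ is generated by $F_t+G_t\circ\varphi_t^{-1}$, and $\varphi_t^{-1}$ by $-F_t\circ\varphi_t$.} This follows from the chain rule and $(\varphi_t)_*X_{G_t}=X_{G_t\circ\varphi_t^{-1}}$. With (H1), Hamiltonian diffeomorphisms supported in a compact set $S$ form a group.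
\item[(H3)] \emph{The map $(t,x)\mapsto\varphi_t(x)$ pulls $\omega$ back to $\omega+dt\wedge d\big(F_t(\varphi_t(x))\big)$.} On vectors tangent to $M$ this says that $\varphi_t$ is symplectic; on $\partial_t$ and a vector $v$ tangent to $M$, both sides equal $\omega(X_{F_t},D\varphi_tv)=dF_t(D\varphi_tv)$. The same proof applies to any globally defined Hamiltonian flow.
\item[(U)] \emph{If $u_j\to u$ and $v_j\to v$ uniformly and $u$ is uniformly continuous, then $u_j\circ v_j\to u\circ v$ uniformly}; compare both with $u\circ v_j$.
\end{itemize}

\section{The idea in dimension six}\label{sec:idea}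

Take $n=3$ and write the points of $B=\mathbb R^2$ as $(u,t)$, with $\omega_B=du\wedge dt$. Then $N_0$ has coordinates $(u,t,q)$, $\sigma=du\wedge dt$, and the kernel of $\sigma$ is spanned by $\partial_q$. A simple map that does not preserve $\sigma$ is the shear
\[
f(u,t,q)=(u+K(t,q),t,q),\qquad f^*\sigma=\sigma+\partial_qK\,dq\wedge dt .
\]
It sends the isotropic surface $\{u=0\}\subset N_0$ to the graph $\{u=K\}$, which is not isotropic. Isotropic surfaces in $\mathbb R^6$ have $\dim^\omega=4$ and corank $2$, so they belong to a negative case of Theorem~\ref{thm:known}. But $N_0$ is the union of the surfaces $\{u=\mathrm{const}\}$, and all of them have to be moved at once. This suggests symplectic maps that commute with translations in $u$.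

Classical mechanics provides them. Read $t$ as time and $u$ as energy. If $F_t$ generates an isotopy $\varphi_t$ of $\mathbb R^4$, its \emph{suspension} is the map
\begin{equation}\label{eq:susp6}
(u,t,w)\longmapsto\big(u+F_t(\varphi_t(w)),\,t,\,\varphi_t(w)\big)
\end{equation}
of the strip $\{0\le t\le1\}\subset\mathbb R^6$. With $\kappa=F_t(\varphi_t(w))$, it pulls $du\wedge dt$ back to $du\wedge dt+d\kappa\wedge dt$ and, by (H3), $\Omega$ back to $\Omega+dt\wedge d\kappa$; so it is symplectic. It restricts to the shear $f$ on $N_0$ if and only if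
\begin{equation}\label{eq:frozen}
\varphi_t(\gamma(q))=\gamma(q),\qquad F_t(\gamma(q))=K(t,q)\qquad\text{for all }t,q:
\end{equation}
the axis stands still, and the energy along it is $K$. For a smooth isotopy the first condition gives $dF_t=0$ along the axis, hence $\partial_qK=0$. We want \eqref{eq:frozen} for a limit. Since \eqref{eq:susp6} contains both the isotopy and its Hamiltonian, both have to converge uniformly. The harmonic oscillator shows why approximate solutions exist.

\begin{example}\label{ex:osc}
Let $\lambda>0$ and $F=-\frac\lambda2|z|^2$. Then $\dot z_1=-\lambda z_2$, $\dot z_2=\lambda z_1$, so the flow is $\varphi_t(q,p,z)=(q,p,e^{i\lambda t}z)$. Let $r$ be a bounded smooth real function of $q$. The curve $q\mapsto(q,0,\lambda^{-1/2}r(q))$ is carried to $q\mapsto(q,0,\lambda^{-1/2}r(q)e^{i\lambda t})$, and the value of $F$ at the moving point is $-\frac12r(q)^2$. As $\lambda\to\infty$ the moving curve tends uniformly to the axis, while the energy along it stays equal to $K=-\frac12r^2$.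

In $\mathbb R^6$, the suspension maps $N_\lambda=\{p=0,\ z=\lambda^{-1/2}r(q)\}$ onto $N'_\lambda=\{p=0,\ z=\lambda^{-1/2}r(q)e^{i\lambda t}\}$. Both are graphs over $N_0$ that tend to $N_0$ uniformly, and in the coordinates $(u,t,q)$ the map is exactly the shear $u\mapsto u-\frac12r(q)^2$. There is no contradiction, because the two graphs carry different forms. On $N_\lambda$ the coordinate $z$ is real and $\omega=du\wedge dt$. On $N_\lambda'$, polar coordinates give $dz_1\wedge dz_2=d\big(\frac{r^2}{2\lambda}\big)\wedge d(\lambda t)$, so $\omega=du\wedge dt+d(\frac12r^2)\wedge dt$. A circle of radius $\lambda^{-1/2}r$ traversed with speed $\lambda$ is invisible in $C^0$, but it sweeps out area at the rate $\frac12r^2$.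
\end{example}

The oscillators themselves do not converge: away from the axis the rotation gets faster and $F$ blows up. Three things have to be added.
\begin{enumerate}
\item Approximate solutions must be found near any given motion of a curve with any given energy, starting exactly on the axis and with compact support. Oscillations in the $z$-plane achieve this (Lemma~\ref{lem:approx}).
\item If the moving curve stays near the axis and its energy is small, the motion must be generated by a small Hamiltonian with a $C^0$-small isotopy, however fast the curve oscillates. An anisotropic cut-off achieves this (Lemma~\ref{lem:real}).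
\item The corrections must be iterated so that isotopies and Hamiltonians converge. This is done by a back-and-forth scheme (Section~\ref{sec:baf}).
\end{enumerate}
First we state the result in $\mathbb R^4$ and deduce Theorem~\ref{thm:A} from it.

\section{Suspension and the proof of Theorem~\ref{thm:A}}\label{sec:susp}

\subsection*{Isotopies of $\mathbb R^4$ and their limits}
Fix a bounded open interval $J\subset\mathbb R$. Let $\mathcal G$ be the set of isotopies $\Phi=(\varphi_t)_{t\in[0,1]}$ of $\mathbb R^4$, $\varphi_0=\mathrm{id}$, generated by a smooth function $F=F^\Phi$ on $[0,1]\times\mathbb R^4$ whose support is a compact subset of $(0,1]\times J\times\mathbb R\times\mathbb C$. The isotopy determines $dF_t$ and hence $F_t$. We have $\varphi_t=\mathrm{id}$ for $t$ near $0$, and by (H1) $\varphi_t$ fixes all points whose $q$-coordinate lies outside some compact subset of $J$, and preserves $\{q\in J\}$. By (H2), $\mathcal G$ is a group under $(\Phi\Psi)_t=\varphi_t\psi_t$: the supports of $F^\Psi_t\circ\varphi_t^{-1}$ and $F^\Phi_t\circ\varphi_t$ are images of compact subsets of $(0,1]\times\{q\in J\}$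 under homeomorphisms $(t,w)\mapsto(t,\varphi_t^{\pm1}(w))$ of this set. For closed $S\subset\mathbb R^4$ let $\mathcal G(S)$ consist of those $\Phi$ with $F^\Phi_t=0$ outside $S$ for all $t$; it is a subgroup by (H1) and (H2). The functions $\varphi_t^{\pm1}(w)-w$ and $F_t(w)$ are continuous with compact support, so $\varphi_t^{\pm1}$ and $F_t$ have a modulus of continuity in $w$ that does not depend on $t$. This is what \emph{uniform continuity} means below.

Let $S$ be compact. A sequence $\Phi^j\in\mathcal G(S)$ with Hamiltonians $F^j$ \emph{converges to $(\varphi,F)$} if $\varphi^j_t(w)\to\varphi_t(w)$, $F^j_t(w)\to F_t(w)$ and $(\varphi^j_t)^{-1}(w)$ converges, all uniformly on $[0,1]\times\mathbb R^4$.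

\begin{lemma}\label{lem:limits}
Let $S$ be compact and let $\Phi^j,\Psi^j\in\mathcal G(S)$ converge to $(\varphi,F)$ and $(\psi,G)$.
\begin{itemize}
\item[(a)] Each $\varphi_t$ is a homeomorphism whose inverse is the limit of $(\varphi^j_t)^{-1}$. The maps $\varphi_t^{\pm1}(w)$ and $F_t(w)$ are continuous in $(t,w)$, $\varphi_0=\mathrm{id}$, and $\varphi_t=\mathrm{id}$, $F_t=0$ outside $S$.
\item[(b)] $F^j_t\circ\varphi^j_t\to F_t\circ\varphi_t$ uniformly on $[0,1]\times\mathbb R^4$.
\item[(c)] $(\Psi^j)^{-1}\Phi^j$ converges to $\big(\psi_t^{-1}\varphi_t,\ (F_t-G_t)\circ\psi_t\big)$.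
\end{itemize}
\end{lemma}

\begin{proof}
The limits are continuous in $(t,w)$ and trivial outside $[0,1]\times S$, hence uniformly continuous, so (U) applies to the maps $(t,w)\mapsto(t,\varphi^j_t(w))$, their analogues, and the functions $F^j$, $G^j$. Passing to the limit in $\varphi^j_t(\varphi^j_t)^{-1}=(\varphi^j_t)^{-1}\varphi^j_t=\mathrm{id}$ gives (a), and (b) is (U) itself. By (H2) the Hamiltonian of $(\Psi^j)^{-1}\Phi^j$ is $-G^j_t\circ\psi^j_t+F^j_t\circ\psi^j_t$; (U) applied to it, to $(\psi^j_t)^{-1}\varphi^j_t$ and to $(\varphi^j_t)^{-1}\psi^j_t$ gives (c).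
\end{proof}

For $\varepsilon>0$ consider the compact box
\[
Q_\varepsilon=\{q\in\bar J,\ |p|\le\sqrt\varepsilon,\ |z|\le2\varepsilon\}\subset\mathbb R^4 .
\]
The core of the paper is that \eqref{eq:frozen} can be solved in the limit.

\begin{proposition}\label{prop:key}
Let $0<\varepsilon_0<\frac14$ and $K\in C_c^\infty((0,1]\times J)$ with $\sup|K|<\varepsilon_0$. There is a sequence $\Xi^j\in\mathcal G(Q_{\varepsilon_0})$ that converges to a limit $(\xi,H)$ with
\[
\xi_t(\gamma(q))=\gamma(q),\qquad H_t(\gamma(q))=K(t,q)\qquad\text{for all }(t,q)\in[0,1]\times\mathbb R .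
\]
\end{proposition}

The proof occupies Sections~\ref{sec:curves} and~\ref{sec:baf}.

\subsection*{Suspension along a function on $B$}
The map \eqref{eq:susp6} lives on a strip, is not compactly supported in $u$, and exists only for $n=3$. All three defects disappear once we note that translation in $u$ is the Hamiltonian flow of the function $t$ on $(\mathbb R^2,du\wedge dt)$, and replace $t$ by a compactly supported function. Let $T\in C_c^\infty(B,[0,1])$ and let $\mathrm{Fl}^s$, $s\in\mathbb R$, be the flow of $X_T$ on $B=\mathbb R^{2n-4}$. It preserves $T$ and fixes the points outside $\operatorname{supp}T$. If $\Phi=(\varphi,F)$ is an element of $\mathcal G(S)$, or the limit of a convergent sequence in $\mathcal G(S)$, define on $B\times\mathbb R^4$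
\[
\widehat\Phi(b,w)=\Big(\mathrm{Fl}^{F_t(\varphi_t(w))}(b),\ \varphi_t(w)\Big),\qquad\text{where }t=T(b).
\]

\begin{lemma}\label{lem:susp}
Let $S\subset\mathbb R^4$ be compact.
\begin{itemize}
\item[(a)] $\widehat\Phi$ is a homeomorphism of $\mathbb R^{2n}$, equal to the identity outside $\operatorname{supp}T\times S$.
\item[(b)] If $\Phi\in\mathcal G(S)$, then $\widehat\Phi$ is a Hamiltonian diffeomorphism supported in $\operatorname{supp}T\times S$.
\item[(c)] If $\Phi^j\in\mathcal G(S)$ converges to $\Phi=(\varphi,F)$, then $\widehat{\Phi^j}\to\widehat\Phi$ uniformly.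
\end{itemize}
\end{lemma}

\begin{proof}
(a) Given $(b',w')$, put $t=T(b')$. If $\widehat\Phi(b,w)=(b',w')$, then $T(b)=t$ because $T\circ\mathrm{Fl}^s=T$, hence $w=\varphi_t^{-1}(w')$ and $b=\mathrm{Fl}^{-F_t(w')}(b')$. Conversely, the point $(b,w)$ given by these formulas has $T(b)=t$ and is mapped to $(b',w')$. So $\widehat\Phi$ is bijective, and it is continuous together with its inverse by Lemma~\ref{lem:limits}(a). If $b\notin\operatorname{supp}T$, then $t=0$, $\varphi_0=\mathrm{id}$ and $\mathrm{Fl}^s(b)=b$. If $w\notin S$, then $\varphi_t(w)=w$ and $F_t(w)=0$.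

(b) Let $\mathcal F_s(b,w)=T(b)\,F_{sT(b)}(w)$ for $s\in[0,1]$; it is smooth and vanishes outside $\operatorname{supp}T\times S$. Writing $\dot F=\partial_tF$, we have $d\mathcal F_s=(F_{sT}+sT\dot F_{sT})\,dT+T\,d_wF_{sT}$, so
\[
X_{\mathcal F_s}=\big((F_{sT}+sT\dot F_{sT})\,X_T,\ T\,X_{F_{sT}}\big).
\]
Fix $(b,w)$, put $t=T(b)$, $\kappa(s)=sF_{st}(\varphi_{st}(w))$, and consider the path $s\mapsto(\mathrm{Fl}^{\kappa(s)}(b),\varphi_{st}(w))$ from $(b,w)$ to $\widehat\Phi(b,w)$. Along it $T\equiv t$. Its second component has velocity $tX_{F_{st}}$. Its first component has velocity $\kappa'(s)X_T$, and $\kappa'(s)=(F_{st}+st\dot F_{st})(\varphi_{st}(w))$ because $dF_{st}(X_{F_{st}})=0$. So the path is a trajectory of $X_{\mathcal F_s}$, and $\widehat\Phi$ is the time-one map of $\mathcal F$.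

(c) Use Lemma~\ref{lem:limits}(b) and $|\mathrm{Fl}^s(b)-\mathrm{Fl}^{s'}(b)|\le\sup|X_T|\,|s-s'|$.
\end{proof}

\begin{proposition}[shears extend]\label{prop:shear}
Let $T\in C_c^\infty(B,[0,1])$, and let $\varepsilon_0$, $K$ be as in Proposition~\ref{prop:key}. Then
\begin{equation}\label{eq:f}
f(b,q)=\big(\mathrm{Fl}^{K(T(b),q)}(b),\,q\big)
\end{equation}
is a diffeomorphism of $N_0=B\times\mathbb R$, equal to the identity outside $\operatorname{supp}T\times J$, with
\begin{equation}\label{eq:fsigma}
f^*\sigma=\sigma+(\partial_qK)(T(b),q)\,dq\wedge dT .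
\end{equation}
It is the restriction to $N_0$ of a homeomorphism $h$ of $\mathbb R^{2n}$ that is a uniform limit of Hamiltonian diffeomorphisms supported in $\operatorname{supp}T\times Q_{\varepsilon_0}$.
\end{proposition}

\begin{proof}
Since $T\circ\mathrm{Fl}^s=T$, the map obtained from \eqref{eq:f} by replacing $K$ with $-K$ is inverse to $f$. If $q\notin J$ then $K=0$, and if $b\notin\operatorname{supp}T$ then the flow fixes $b$. By (H3), $(s,b)\mapsto\mathrm{Fl}^s(b)$ pulls $\omega_B$ back to $\omega_B+ds\wedge dT$. Substituting $s=K(T(b),q)$ gives $ds=\partial_tK\,dT+\partial_qK\,dq$, whence \eqref{eq:fsigma}. Let $\Xi=(\xi,H)$ be the limit in Proposition~\ref{prop:key} and $h=\widehat\Xi$. By Lemma~\ref{lem:susp}, $h$ is a homeomorphism and the uniform limit of the Hamiltonian diffeomorphisms $\widehat{\Xi^j}$ supported in $\operatorname{supp}T\times Q_{\varepsilon_0}$. With $t=T(b)$,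
\[
h(b,\gamma(q))=\big(\mathrm{Fl}^{H_t(\gamma(q))}(b),\gamma(q)\big)=\big(\mathrm{Fl}^{K(t,q)}(b),\gamma(q)\big).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $n\ge3$, the space $B$ has positive dimension, and there is $T\in C^\infty_c(B,[0,1])$ with $T(b_0)=\frac12$ and $dT(b_0)\ne0$ at some $b_0$. Choose $K$ with $\sup|K|<\varepsilon_0<\frac14$ and $\partial_qK(\frac12,q_0)\ne0$ at some $q_0\in J$. By \eqref{eq:fsigma}, $f^*\sigma\ne\sigma$ at $(b_0,q_0)$, and $h$ from Proposition~\ref{prop:shear} has the required properties. The form $\sigma=\omega_B$ on $B\times\mathbb R$ has kernel $\mathbb R\partial_q$, so its corank is $1$. If $N$ is a closed ball in $B\times\mathbb R$ that contains $\operatorname{supp}T\times\bar J$ in its interior, then $f$ is a bijection equal to the identity outside $N$, so $h(N)=f(N)=N$.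
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $n\ge3$ enters only through $dT\neq0$; for $n=2$, $N_0$ is a curve and carries no nonzero $2$-form. The kernel direction enters through $\partial_qK$: without the variable $q$, the map $b\mapsto\mathrm{Fl}^{K(T(b))}(b)$ preserves $\omega_B$, since $d(K\circ T)\wedge dT=0$. The kernel of $f^*\sigma$ is spanned by $\partial_q-(\partial_qK)X_T$, as contraction with \eqref{eq:fsigma} shows. So $h$ tilts the kernel of $\sigma$; this is the mechanism behind Theorem~\ref{thm:B}.
\end{remark}

\section{Moving curves with prescribed energy}\label{sec:curves}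

\subsection*{Pairs, graphs and the defect}
Both conditions of Proposition~\ref{prop:key} concern a moving curve together with an energy function along it. A \emph{pair} $(c,E)$ consists of maps $c\colon[0,1]\times\mathbb R\to\mathbb R^4$ and $E\colon[0,1]\times\mathbb R\to\mathbb R$; think of it as the surface $(t,q)\mapsto(E,t,c)$ in $\mathbb R^6\ni(u,t,w)$. The suspension \eqref{eq:susp6} acts on such surfaces, which leads to the definition
\[
\Phi\cdot(c,E)=\big(\varphi_t(c(t,q)),\ E(t,q)+F^\Phi_t(\varphi_t(c(t,q)))\big),\qquad\Phi\in\mathcal G .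
\]
This is an action: the energy component of $\Phi\cdot(\Psi\cdot(c,E))$ is $E+F^\Psi_t(\psi_tc)+F^\Phi_t(\varphi_t\psi_tc)$, which is $E+F^{\Phi\Psi}_t(\varphi_t\psi_tc)$ by (H2). Put $\|(c,E)-(c',E')\|=\sup|c-c'|+\sup|E-E'|$. Two properties will be used.
\begin{itemize}
\item[(A1)] $\Phi\cdot(c,E+E_0)=\Phi\cdot(c,E)+(0,E_0)$.
\item[(A2)] For $\Phi\in\mathcal G$ and $\delta>0$ there is $\delta'>0$ such that $\|(c,E)-(c',E')\|<\delta'$ implies $\|\Phi\cdot(c,E)-\Phi\cdot(c',E')\|<\delta$. This is uniform continuity of $\varphi_t$ and $F^\Phi_t$.
\end{itemize}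
Regard $\gamma$ as a curve that does not depend on $t$. Proposition~\ref{prop:key} asks for a convergent sequence $\Xi^j$ with $\Xi^j\cdot(\gamma,0)\to(\gamma,K)$.

We work with curves that are graphs over the axis. Let $\mathcal A$ be the set of triples $\tau=(P,Z,E)$ of smooth functions on $[0,1]\times\mathbb R$, with values in $\mathbb R,\mathbb C,\mathbb R$ and compact support in $(0,1]\times J$; the support may reach $t=1$. Put $|\tau|=\max(\sup|P|,\sup|Z|,\sup|E|)$ and $c_\tau(t,q)=(q,P(t,q),Z(t,q))$. The pair $(c_\tau,E)$ is the \emph{graph pair} of $\tau$, and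
\begin{equation}\label{eq:norms}
|\tau-\tau'|\le\|(c_\tau,E)-(c_{\tau'},E')\|\le3|\tau-\tau'| .
\end{equation}
Which graph pairs lie in the orbit of $(\gamma,0)$? We compute $c_\tau^*\Omega=\big(-\partial_tP+\det(\partial_tZ,\partial_qZ)\big)\,dt\wedge dq$ and $dE\wedge dt=-\partial_qE\,dt\wedge dq$, so that
\[
c_\tau^*\Omega+dE\wedge dt=-D(\tau)\,dt\wedge dq,\qquad D(\tau)=\partial_qE+\partial_tP-\det(\partial_tZ,\partial_qZ).
\]
The \emph{defect} $D(\tau)$ vanishes exactly when the surface in $\mathbb R^6$ is isotropic. If $(c_\tau,E)=\Phi\cdot(\gamma,0)$, then (H3) gives $c_\tau^*\Omega=dt\wedge dE$, so $D(\tau)=0$. The target $(0,0,K)$ has defect $\partial_qK$. Lemma~\ref{lem:approx} says that the condition $D=0$ is $C^0$-dense, and Lemma~\ref{lem:real} that it is sufficient, with estimates.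

\subsection*{Removing the defect by oscillation}

\begin{lemma}[approximation]\label{lem:approx}
For $\tau\in\mathcal A$ and $\delta>0$ there is $\tilde\tau\in\mathcal A$ with $D(\tilde\tau)=0$ and $|\tilde\tau-\tau|<\delta$.
\end{lemma}

As in Example~\ref{ex:osc}, we add to $Z$ a small, fast oscillation $W$ and use the term $\det(\partial_tW,\partial_qW)$. The difficulty is that cross terms $\det(\partial_tZ,\partial_qW)+\det(\partial_tW,\partial_qZ)$ appear, and they are large. They are, however, derivatives of small functions, so small changes of $E$ and $P$ absorb them.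

\begin{proof}
For $\tau=(P,Z,E)\in\mathcal A$ and $W\in C_c^\infty((0,1]\times J,\mathbb C)$ put
\[
\tau\oplus W=\big(P+\det(W,\partial_qZ),\ Z+W,\ E+\det(\partial_tZ,W)\big)\in\mathcal A .
\]
The corrections of $E$ and $P$ add to the defect
\[
\partial_q\det(\partial_tZ,W)+\partial_t\det(W,\partial_qZ)=\det(\partial_tZ,\partial_qW)+\det(\partial_tW,\partial_qZ),
\]
because the terms $\det(\partial_t\partial_qZ,W)$ and $\det(W,\partial_t\partial_qZ)$ cancel. These are the cross terms in the expansion of $\det(\partial_tZ+\partial_tW,\partial_qZ+\partial_qW)$. Hence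
\begin{equation}\label{eq:oplus}
\begin{aligned}
D(\tau\oplus W)&=D(\tau)-\det(\partial_tW,\partial_qW),\\
|\tau\oplus W-\tau|&\le\sup|W|\,\big(1+\sup|\partial_tZ|+\sup|\partial_qZ|\big).
\end{aligned}
\end{equation}
For real $r\in C_c^\infty((0,1]\times J)$, $s=\pm1$ and $\lambda>0$ take the spiral $W=\lambda^{-1/2}re^{is\lambda q}$. Then
\[
\det(\partial_tW,\partial_qW)=\lambda^{-1}\operatorname{Im}\big(\partial_tr\,(\partial_qr+is\lambda r)\big)=s\,\partial_t\big(\tfrac12r^2\big).
\]
So $\oplus W$ changes $D$ by exactly $-s\,\partial_t(\frac12r^2)$, whatever $\tau$ and $\lambda$ are, and by \eqref{eq:oplus} it changes the triple by less than $\delta/2$ if $\lambda$ is large in terms of $\tau$ and $r$.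

It remains to write $D(\tau)$ as a difference of two such terms. The function $R(t,q)=\int_0^tD(\tau)(t',q)\,dt'$ is smooth, vanishes for $t$ near $0$ and for $q$ outside a compact subset of $J$, so it has compact support in $(0,1]\times J$. Choose $\chi_0\in C_c^\infty((0,1]\times J,[0,1])$ equal to $1$ near $\operatorname{supp}R$, and $C>\sup|R|$. Put
\[
r_+=\sqrt{2(C\chi_0^2+R)},\qquad r_-=\sqrt{2C}\,\chi_0 .
\]
The function $r_+$ is smooth with compact support in $(0,1]\times J$: near $\operatorname{supp}R$ the radicand is $2(C+R)>0$, and off $\operatorname{supp}R$ we have $r_+=r_-$. Apply $\oplus W$ first with $(r_+,s=1)$, then, to the resulting triple, with $(r_-,s=-1)$. The second frequency is chosen after the first, since the first spiral makes $\partial_qZ$ large. The triple changes by less than $\delta$, and $D$ changes by $-\partial_t(C\chi_0^2+R)+\partial_t(C\chi_0^2)=-D(\tau)$.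
\end{proof}

\begin{remark}\label{rem:z}
Example~\ref{ex:osc} oscillates in $t$ and cancels a $q$-derivative. The proof oscillates in $q$ because $D(\tau)$ always has a $t$-primitive with admissible support, whereas a $q$-primitive with support in $J$ requires $\int D(\tau)\,dq=0$. The lemma is where the free plane $\mathbb C$, that is, $\dim^\omega N<2n$, is used. Without it $D=\partial_qE+\partial_tP$ is linear, and $D=0$ gives $\iint(E\,\partial_q\phi+P\,\partial_t\phi)\,dt\,dq=0$ for all $\phi\in C^\infty_c((0,1)\times J)$. This identity survives uniform limits, so $(P,E)=(0,K)$ can be approximated only if $\partial_qK=0$.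
\end{remark}

\subsection*{Realizing a motion by a small isotopy}
After Lemma~\ref{lem:approx} the derivatives of $\tau$ are out of control, and so is the vector field of any Hamiltonian that generates the motion. We need an isotopy that is $C^0$-small all the same. In the directions $p$ and $z$ this is free of charge: if the support is thin in these directions, then by (H1) points cannot move far in them. In the direction $q$ the support is long. But $\dot q=\partial_pF$, and the motion of a graph can be generated by a function that does not depend on $p$. Dependence on $p$ comes only from the cut-off: over a width $\eta$ it produces $|\dot q|$ of order $\sup|F|/\eta$, while $p$ may move by order $\eta$. For $\sup|F|$ of order $\varepsilon$ the balance is $\eta=\sqrt\varepsilon$, which explains the shape of $Q_\varepsilon$. So it is the smallness of the energy $E$ that controls the drift along the axis.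

For $0<\varepsilon<\frac14$, call $\Theta=(\theta_t)\in\mathcal G$ \emph{$\varepsilon$-small} if
\[
\Theta\in\mathcal G(Q_\varepsilon),\qquad\sup|F^\Theta|\le2\varepsilon,\qquad\sup_{t,w}|\theta_t(w)-w|\le12\sqrt\varepsilon .
\]
One more property is needed for the iteration. Both lemmas of this section apply to graphs, and a curve that is $C^0$-close to the axis need not be a graph. So we keep track of isotopies that respect the coordinate $q$ near the axis. Let $O_\nu=\{|p|<\nu,\ |z|<\nu\}\subset\mathbb R^4$. Call $\Phi\in\mathcal G$ \emph{$\nu$-fibered} if $q(\varphi_t(w))=q(w)$ for all $t\in[0,1]$ and $w\in O_\nu$, and \emph{fibered} if this holds for some $\nu>0$. A $\nu$-fibered element is $\nu'$-fibered for $\nu'\le\nu$.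
\begin{itemize}
\item[(A3)] If $\Phi$ is fibered and $E_0\in C_c^\infty((0,1]\times J)$, then $\Phi\cdot(\gamma,E_0)$ is a graph pair. Indeed, $\varphi_t(\gamma(q))$ has first coordinate $q$, and $\varphi_t(\gamma(q))=\gamma(q)$, $F^\Phi_t(\gamma(q))=0$ for $t$ near $0$ and for $q$ outside a compact subset of $J$.
\end{itemize}

\begin{lemma}[realization]\label{lem:real}
Let $0<\varepsilon<\frac14$ and $\tau=(P,Z,E)\in\mathcal A$ with $D(\tau)=0$ and $|\tau|<\varepsilon$. There is an $\varepsilon$-small fibered $\Theta\in\mathcal G$ with $\Theta\cdot(\gamma,0)=(c_\tau,E)$.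
\end{lemma}

\begin{proof}
Let $\beta\colon[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,\frac12]$ and to $0$ on $[1,\infty)$. Let $\chi\colon\mathbb R\to[0,1]$ be smooth, equal to $1$ on $[-\frac12,\frac12]$, supported in $[-1,1]$, with $|\chi'|\le4$. Choose $0<\mu\le\varepsilon$ with $\mu\sup|\partial_tZ|\le\varepsilon$. With $E$, $Z$, $\partial_tZ$ evaluated at $(t,q)$, put
\[
g_t(q,z)=\big[E+\det(\partial_tZ,\,z-Z)\big]\,\beta\big(|z-Z|/\mu\big),\qquad F_t(q,p,z)=\chi\big(p/\sqrt\varepsilon\big)\,g_t(q,z).
\]
The bracket is the affine function of $z$ that has the value $E$ on the curve and moves $z$ with velocity $\partial_tZ$; the tiny radius $\mu$ keeps it small although $\partial_tZ$ is large. The function $F$ is smooth because $\beta$ is constant near $0$, and $|F|\le|g|\le\varepsilon+\mu\sup|\partial_tZ|\le2\varepsilon$. It vanishes if $(t,q)\notin\operatorname{supp}\tau$, if $|p|>\sqrt\varepsilon$, or if $|z|>2\varepsilon$, since then $|z-Z|>\varepsilon\ge\mu$. So $F$ generates an element $\Theta\in\mathcal G(Q_\varepsilon)$.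

\emph{The curve.} Fix $q$. We check that $t\mapsto c_\tau(t,q)$, which starts at $\gamma(q)$, solves Hamilton's equations. Since $\varepsilon<\frac14$, we have $|P|<\varepsilon<\frac12\sqrt\varepsilon$, so near the curve both cut-offs equal $1$ and
\[
F=E+\partial_tZ_1\,(z_2-Z_2)-\partial_tZ_2\,(z_1-Z_1).
\]
Hence $\partial_pF=0$, $\partial_{z_2}F=\partial_tZ_1$ and $-\partial_{z_1}F=\partial_tZ_2$, as required for $q$ and $z$. At $z=Z$ we get $\partial_qF=\partial_qE-\det(\partial_tZ,\partial_qZ)$, which equals $-\partial_tP$ because $D(\tau)=0$; this is the equation for $p$. Finally $F_t(c_\tau(t,q))=E(t,q)$. Thus $\Theta\cdot(\gamma,0)=(c_\tau,E)$.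

\emph{Displacement.} By (H1), points outside $Q_\varepsilon$ are fixed and trajectories that start in $Q_\varepsilon$ stay there. Along them $p$ varies by at most $2\sqrt\varepsilon$ and $z$ by at most $4\varepsilon\le2\sqrt\varepsilon$. Moreover $|\dot q|=|\chi'(p/\sqrt\varepsilon)\,g|/\sqrt\varepsilon\le8\sqrt\varepsilon$. The displacement is at most $2\sqrt\varepsilon+2\sqrt\varepsilon+8\sqrt\varepsilon$.

\emph{Fiberedness.} A point $(q,p,z)\in O_\nu$ is within $2\nu$ of $\gamma(q)$, and the $p$-coordinate of $\theta_t(\gamma(q))$ has modulus less than $\varepsilon<\frac12\sqrt\varepsilon$. By uniform continuity, $\theta_t(O_\nu)\subset\{|p|<\frac12\sqrt\varepsilon\}$ for all $t$ if $\nu$ is small. In that region $\partial_pF=0$, so $q$ is constant along trajectories that start in $O_\nu$.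
\end{proof}

\section{Back and forth}\label{sec:baf}

The two lemmas combine into a correction step: a fibered $\Phi$ can be corrected by a small $\Theta$ so as to bring its pair as close as we like to any graph pair that is already close enough.

\begin{lemma}[correction]\label{lem:step}
Let $0<\varepsilon<\frac14$ and let $\Phi\in\mathcal G$ be $\varepsilon$-fibered. There is $d=d(\Phi,\varepsilon)>0$ with the following property. For every $E_0\in C_c^\infty((0,1]\times J)$, every graph pair $(c,E)$ with $\|(c,E)-\Phi\cdot(\gamma,E_0)\|<d$ and every $\delta>0$ there is an $\varepsilon$-small $\Theta\in\mathcal G$ such that $\Phi\Theta$ is fibered and $\|\Phi\Theta\cdot(\gamma,E_0)-(c,E)\|<\delta$. One may take $d(\mathrm{id},\varepsilon)=\varepsilon$.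
\end{lemma}

\begin{proof}
By (A1) we may replace $(c,E)$ with the graph pair $(c,E-E_0)$ and assume $E_0=0$. By (A2) for $\Phi^{-1}$ there is $d>0$ such that $\|(c,E)-\Phi\cdot(\gamma,0)\|<d$ implies $\|(c',E')-(\gamma,0)\|<\varepsilon$, where $(c',E')=\Phi^{-1}\cdot(c,E)$; for $\Phi=\mathrm{id}$, $d=\varepsilon$ works.

We claim that $(c',E')$ is a graph pair. The point $c'(t,q)$ is within $\varepsilon$ of $\gamma(q)$, so it lies in $O_\varepsilon$, and its $q$-coordinate equals that of $\varphi_t(c'(t,q))=c(t,q)$, which is $q$. For $t$ near $0$, or $q$ outside a compact subset of $J$, we have $(c,E)=(\gamma,0)$ and hence $(c',E')=(\gamma,0)$. So $(c',E')$ is the graph pair of some $\tau'\in\mathcal A$, and $|\tau'|<\varepsilon$ by \eqref{eq:norms}.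

By Lemma~\ref{lem:approx} there is $\tilde\tau=(\tilde P,\tilde Z,\tilde E)\in\mathcal A$ with $D(\tilde\tau)=0$, with $|\tilde\tau|<\varepsilon$, and so close to $\tau'$ that $\|\Phi\cdot(c_{\tilde\tau},\tilde E)-\Phi\cdot(c',E')\|<\delta$, by \eqref{eq:norms} and (A2). By Lemma~\ref{lem:real} there is an $\varepsilon$-small fibered $\Theta$ with $\Theta\cdot(\gamma,0)=(c_{\tilde\tau},\tilde E)$. Then $\Phi\Theta\cdot(\gamma,0)=\Phi\cdot(c_{\tilde\tau},\tilde E)$ is $\delta$-close to $\Phi\cdot(c',E')=(c,E)$.

The $p$- and $z$-coordinates of $\theta_t(\gamma(q))$ have modulus at most $|\tilde\tau|<\varepsilon$. By uniform continuity there is $\nu>0$ such that $\theta_t(O_\nu)\subset O_\varepsilon$ for all $t$ and $\Theta$ is $\nu$-fibered. For $w\in O_\nu$ we get $q(\varphi_t\theta_t(w))=q(\theta_t(w))=q(w)$.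
\end{proof}

It is tempting to apply the lemma repeatedly with the fixed target $(\gamma,K)$. This is circular. To continue after one step we need $\delta<d(\Phi\Theta,\varepsilon')$ for some small $\varepsilon'$. But $d(\Phi\Theta,\varepsilon')$ depends on the modulus of continuity of $\Theta$, and $\Theta$ depends on $\delta$: the better the approximation, the faster the oscillation. The way out is to move the target too. We build two sequences, $\Phi^j$ acting on $(\gamma,0)$ and $\Psi^j$ acting on $(\gamma,K)$, and correct them in turn. The accuracy needed when $\Phi^j$ is corrected is dictated by $\Psi^j$, which is fixed at that moment, and vice versa.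

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\Phi\in\mathcal G$ be fibered and $j\ge0$. Call $\varepsilon>0$ \emph{$j$-admissible for $\Phi$} if $\varepsilon\le\varepsilon_0$, $\Phi$ is $\varepsilon$-fibered, $12\sqrt\varepsilon\le2^{-j}$, and $|\varphi_t(w)-\varphi_t(w')|\le2^{-j}$ whenever $|w-w'|\le12\sqrt\varepsilon$. Such $\varepsilon$ exist by uniform continuity. If $\varepsilon$ is $j$-admissible for $\Phi$ and $\Theta$ is $\varepsilon$-small, then everywhere
\begin{equation}\label{eq:cauchy}
|\varphi_t\theta_t-\varphi_t|\le2^{-j},\qquad|(\varphi_t\theta_t)^{-1}-\varphi_t^{-1}|\le2^{-j},\qquad|F^{\Phi\Theta}_t-F^\Phi_t|\le2^{-j}.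
\end{equation}
The first bound is the last condition of admissibility. The second holds because the difference is $(\theta_t^{-1}-\mathrm{id})\circ\varphi_t^{-1}$ and $\theta_t^{-1}$ displaces points by at most $12\sqrt\varepsilon$, as $\theta_t$ does. The third holds because the difference is $F^\Theta_t\circ\varphi_t^{-1}$, bounded by $2\varepsilon\le12\sqrt\varepsilon$.

We construct fibered $\Phi^j,\Psi^j\in\mathcal G(Q_{\varepsilon_0})$ and numbers $0<\varepsilon_j\le\varepsilon_0$ such that $\Phi^j$ is $\varepsilon_j$-fibered, $\varepsilon_j$ is $j$-admissible for $\Phi^j$ if $j\ge1$, and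
\begin{equation}\label{eq:ind}
\|\Psi^j\cdot(\gamma,K)-\Phi^j\cdot(\gamma,0)\|<d(\Phi^j,\varepsilon_j).
\end{equation}
Start with $\Phi^0=\Psi^0=\mathrm{id}$; then \eqref{eq:ind} reads $\sup|K|<\varepsilon_0$. This is the only use of the smallness of $K$. Suppose that stage $j$ is done.

\emph{Forth.} Choose $\varepsilon'_j$ that is $j$-admissible for $\Psi^j$. By (A3), $\Psi^j\cdot(\gamma,K)$ is a graph pair. By \eqref{eq:ind} and Lemma~\ref{lem:step} with $E_0=0$ there is an $\varepsilon_j$-small $\Theta^j$ such that $\Phi^{j+1}=\Phi^j\Theta^j$ is fibered and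
\[
\|\Phi^{j+1}\cdot(\gamma,0)-\Psi^j\cdot(\gamma,K)\|<d(\Psi^j,\varepsilon'_j).
\]

\emph{Back.} Choose $\varepsilon_{j+1}$ that is $(j+1)$-admissible for $\Phi^{j+1}$. By (A3), $\Phi^{j+1}\cdot(\gamma,0)$ is a graph pair. By the last inequality and Lemma~\ref{lem:step} with $E_0=K$ there is an $\varepsilon'_j$-small $\Theta'^j$ such that $\Psi^{j+1}=\Psi^j\Theta'^j$ is fibered and
\begin{equation}\label{eq:back}
\|\Psi^{j+1}\cdot(\gamma,K)-\Phi^{j+1}\cdot(\gamma,0)\|<\min\big(2^{-j},d(\Phi^{j+1},\varepsilon_{j+1})\big).
\end{equation}
Since $Q_\varepsilon\subset Q_{\varepsilon_0}$ for $\varepsilon\le\varepsilon_0$, the corrections lie in the group $\mathcal G(Q_{\varepsilon_0})$, and so do $\Phi^{j+1}$ and $\Psi^{j+1}$. This completes the induction.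

By \eqref{eq:cauchy}, applied for $j\ge1$, the isotopies, their inverses and their Hamiltonians form uniform Cauchy sequences. So $\Phi^j$ and $\Psi^j$ converge to limits $(\varphi,F)$ and $(\psi,G)$. By Lemma~\ref{lem:limits}(b) and \eqref{eq:back},
\[
\varphi_t(\gamma(q))=\psi_t(\gamma(q)),\qquad F_t(\varphi_t(\gamma(q)))=K(t,q)+G_t(\psi_t(\gamma(q))).
\]
Put $\Xi^j=(\Psi^j)^{-1}\Phi^j\in\mathcal G(Q_{\varepsilon_0})$. By Lemma~\ref{lem:limits}(c) it converges to $\xi_t=\psi_t^{-1}\varphi_t$, $H_t=(F_t-G_t)\circ\psi_t$, and the two identities say that $\xi_t(\gamma(q))=\gamma(q)$ and $H_t(\gamma(q))=K(t,q)$.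
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Extending all diffeomorphisms of $N$}\label{sec:B}

Let $M$, $N$, $U$ be as in Theorem~\ref{thm:B}; we may assume that $U$ is open. Maps of $N$ that move points along the kernel of $\omega|_N$ extend to genuine Hamiltonian diffeomorphisms. Conjugating them by shears, which tilt the kernel, gives maps along enough directions to span $TN$, and such maps generate everything. We begin with the group structure that this argument needs.

Let $\mathcal H$ be the set of homeomorphisms of $M$ that are uniform limits of Hamiltonian diffeomorphisms supported in a common compact set $S\subset U$. Such a limit is the identity outside $S$ and preserves $S$, so uniform convergence may be tested on $S$, for any distance that induces the topology. Let $\mathcal D$ be the set of diffeomorphisms of $N$ of the form $h|_N$ with $h\in\mathcal H$, $h(N)=N$. We must show that $f\in\mathcal D$.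

\begin{lemma}\label{lem:group}
$\mathcal H$ and $\mathcal D$ are groups.
\end{lemma}

\begin{proof}
Let $h_j\to h$ and $h'_j\to h'$ with supports in $S$ and $S'$. All these maps preserve the compact set $S\cup S'$, on which $h$ and $h^{-1}$ are uniformly continuous. So $h_jh'_j\to hh'$ by (U). For $y\in S$ and $x=h_j^{-1}(y)$ we have $h_j^{-1}(y)=h^{-1}(h(x))$ and $h^{-1}(y)=h^{-1}(h_j(x))$, so $h_j^{-1}\to h^{-1}$ uniformly. By (H2), $h_jh'_j$ and $h_j^{-1}$ are Hamiltonian diffeomorphisms supported in $S\cup S'$. The assertion for $\mathcal D$ follows by restriction.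
\end{proof}

Next, $N$ looks locally like $N_0$. We use two textbook facts. The Carath\'eodory--Jacobi--Lie theorem, for a single function, says: if $p$ is a smooth function on a symplectic manifold with $dp(x)\ne0$, there are coordinates $(b,q,p)$ near $x$ in which the form is $\omega_B+dq\wedge dp$ with $\omega_B$ standard. The symplectic neighborhood theorem says: a symplectic diffeomorphism between symplectic submanifolds that is covered by an isomorphism of their symplectic normal bundles (the bundles of $\omega$-orthogonal complements of the tangent spaces) extends to a symplectic diffeomorphism between neighborhoods.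

\begin{lemma}[normal form]\label{lem:normal}
Every $x\in N$ has a chart $V\subset U$ with coordinates $(b,q,p,z)\in B\times\mathbb R\times\mathbb R\times\mathbb C$ centered at $x$, in which $\omega=\omega_B+\Omega$ and $N\cap V=\{p=0,\,z=0\}$.
\end{lemma}

\begin{proof}
Let $L\subset T_xN$ be the kernel of $\omega|_N$, a line. Choose $v\in T_xM$ with $\omega(v,L)\ne0$; then $v\notin T_xN$. The space $T_xN\oplus\mathbb Rv$ is symplectic: if $a+sv$ with $a\in T_xN$ lies in the kernel of $\omega$ on it, pairing with $L$ gives $s=0$; then $a\in L$, and pairing with $v$ gives $a=0$. In any chart around $x$, the map $(y,p)\mapsto y+pv$ embeds a neighborhood of $(x,0)$ in $N\times\mathbb R$ onto a submanifold $N^+$ of dimension $2n-2$ with $T_xN^+=T_xN\oplus\mathbb Rv$. After shrinking, $N^+$ is symplectic, and $\{p=0\}\subset N^+$ is a neighborhood of $x$ in $N$. Complete $p$ to coordinates $(b,q,p)$ on $N^+$ near $x$ with $\omega|_{N^+}=\omega_B+dq\wedge dp$, and translate $b,q$ to vanish at $x$. Near $x$ the symplectic normal bundle of $N^+$ has a frame $e_1,e_2$ with $\omega(e_1,e_2)=1$. So the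 neighborhood theorem, applied to $N^+$ and an open subset of $\mathbb R^{2n-2}\times\{0\}\subset\mathbb R^{2n-2}\times\mathbb C$, provides the coordinate $z$, with $N^+=\{z=0\}$ near $x$. Since $N$ is embedded, a neighborhood of $x$ in $N$ is the intersection of $N$ with an open subset of $M$; shrink $V$ into that subset and into $U$.
\end{proof}

Fix such a chart, regard $V$ as an open subset of $\mathbb R^{2n}$, and choose $\rho>0$ such that $V$ contains the box $\{|b|,|q|,|p|,|z|\le\rho\}$. Let $\Pi=\{|b|<\rho,\ |q|<\rho\}\subset N$. If a homeomorphism of $\mathbb R^{2n}$ preserves $N_0$ and is a uniform limit of Hamiltonian diffeomorphisms supported in the box, then its extension by the identity belongs to $\mathcal H$ and preserves $N$. Diffeomorphisms with compact support in $\Pi$ are regarded both as diffeomorphisms of $N$ and of $\mathbb R^{2n-3}=B\times\mathbb R$. If such a map preserves a line, it is increasing on it, being a homeomorphism of the line that is the identity near infinity.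

\subsection*{Step 1: maps along the kernel}
\emph{A diffeomorphism $g(b,q)=(b,Q(b,q))$ with compact support in $\Pi$ belongs to $\mathcal D$.} The derivative $\partial_qQ=\det Dg$ is nonzero and $Q$ is increasing in $q$, so $\partial_qQ>0$. Hence the maps $(b,q)\mapsto(b,(1-s)q+sQ(b,q))$, $s\in[0,1]$, are diffeomorphisms. They form an isotopy from the identity to $g$, generated by fields $y_s(b,q)\,\partial_q$ that vanish outside $\operatorname{supp}g$. Let $\chi_1\in C_c^\infty((-\rho,\rho))$ equal $1$ near $0$. The Hamiltonian $p\,y_s(b,q)\,\chi_1(p)\,\chi_1(|z|)$ is supported in the box, and along $N_0$ its differential is $y_s\,dp$, so its vector field there is $y_s\partial_q$. Its flow preserves $N_0$ and restricts to the isotopy.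

\subsection*{Step 2: maps along tilted lines}
Take $J=(-\rho,\rho)$ and $\varepsilon_0<\frac14$ with $\sqrt{\varepsilon_0}<\rho$, $2\varepsilon_0<\rho$. Let $K(t,q)=c\,\alpha(t)\,q\,\chi_3(q)$, where $\alpha$ is smooth, $0$ near $0$ and $1$ near $\frac12$, $\chi_3\in C_c^\infty(J)$ equals $1$ near $0$, and $c>0$ is so small that $\sup|K|<\varepsilon_0$. Let $a\in B$ with $|a|\le\frac1{2\rho}$ and $\ell(b)=\omega_B(a,b)$; then $X_\ell=a$, and $|\ell|\le\frac12$ for $|b|\le\rho$. Let $T=(\frac12+\ell)\chi_2$, where $\chi_2\colon B\to[0,1]$ has compact support in $\{|b|<\rho\}$ and equals $1$ near $0$; then $0\le T\le1$. Let $f_a$ be the map \eqref{eq:f}. Since $\operatorname{supp}T\times Q_{\varepsilon_0}$ lies in the box, Proposition~\ref{prop:shear} gives $f_a\in\mathcal D$.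

On a small ball $\{|b|<\rho'\}$ we have $X_T=a$ and $\alpha(T(b))=1$. Let $V_a\subset\Pi$ be an open neighborhood of the origin on which $|b|<\rho'/2$, $c|q||a|<\rho'/2$ and $\chi_3(q)=1$. On $V_a$ we have $K(T(b),q)=cq$, and the segment from $b$ to $b+cqa$ stays in the ball, so
\[
f_a=A_a\ \text{ on }V_a,\qquad A_a(b,q)=(b+cqa,\,q).
\]
The linear map $A_a$ sends lines parallel to $(0,1)$ to lines parallel to $(ca,1)$. We claim: \emph{a diffeomorphism $g'$ with compact support in $\Pi\cap A_a(V_a)$ that preserves every line parallel to $(ca,1)$ belongs to $\mathcal D$.} The map $g=A_a^{-1}g'A_a$ has compact support in $V_a$ and preserves the $q$-lines, so $g\in\mathcal D$ by Step 1. On $f_a(V_a)=A_a(V_a)$ we have $f_agf_a^{-1}=A_agA_a^{-1}=g'$ because $g$ preserves $V_a$, and elsewhere both sides are the identity. So $g'=f_agf_a^{-1}\in\mathcal D$.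

\subsection*{Step 3: all maps near a point}
Let $m=2n-4$ and let $a_1,\dots,a_m$ be a basis of $B$ with $|a_i|\le\frac1{2\rho}$. The vectors $d_0=(0,1)$ and $d_i=(ca_i,1)$, $1\le i\le m$, form a basis of $B\times\mathbb R$. Let $s=(s_0,\dots,s_m)$ be the corresponding linear coordinates, and measure Lipschitz constants in the Euclidean norm of $s$. Put $\Delta=\Pi\cap\bigcap_iA_{a_i}(V_{a_i})$, an open neighborhood of $x$ in $N$.

Let $g=(g^0,\dots,g^m)$ be a diffeomorphism with compact support in $\Delta$ and $\operatorname{Lip}(g-\mathrm{id})<1$. We change one coordinate at a time: let $G_{-1}=\mathrm{id}$ and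
\[
G_j(s)=\big(g^0(s),\dots,g^j(s),s_{j+1},\dots,s_m\big),\qquad G_m=g .
\]
The map $G_j-\mathrm{id}$ is a coordinate projection of $g-\mathrm{id}$, so its Lipschitz constant is less than $1$. Therefore $G_j$ is bijective by the contraction principle and $DG_j$ is invertible: $G_j$ is a diffeomorphism, equal to the identity outside $\operatorname{supp}g$. The points $G_j(s)$ and $G_{j-1}(s)$ differ only in the $j$-th coordinate, so $g_j=G_jG_{j-1}^{-1}$ preserves every line parallel to $d_j$, and it is supported in $\operatorname{supp}g$. By Step 1 for $j=0$ and Step 2 for $j\ge1$, $g_j\in\mathcal D$, hence $g=g_m\cdots g_0\in\mathcal D$.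

Consequently, \emph{if $(g_\lambda)_{\lambda\in[0,1]}$ is a smooth isotopy from the identity, supported in a compact subset of $\Delta$, then $g_1\in\mathcal D$.} By compactness, $\sup\|D(g_{\lambda'}g_\lambda^{-1})-I\|<1$ when $|\lambda'-\lambda|$ is small, uniformly in $\lambda$; so $g_1$ is a product of finitely many maps $g_{\lambda'}g_\lambda^{-1}$ of the kind just treated.

\subsection*{Step 4: fragmentation}
Let $(f_s)_{s\in[0,1]}$ be an isotopy from the identity to $f$, supported in a compact set $C\subset N$, and let $X_s$ be its generating vector field, which vanishes outside $C$. Cover $C$ by sets $\Delta_1,\dots,\Delta_r$ as in Step 3 and choose $\lambda_i\in C_c^\infty(\Delta_i,[0,1])$ with $\sum\lambda_i\le1$ and $\sum\lambda_i=1$ on $C$. Put $\mu_i=\lambda_1+\dots+\lambda_i$ and $C_i=C\cap\operatorname{supp}\lambda_i$. Fix a Riemannian metric on $N$ and let $\Lambda=\sup|X_s|$. The compact sets $C_i$ and $C\setminus\Delta_i$ are disjoint, so there is $\eta>0$ such that the compact set $C'_i=\{y\in C:\operatorname{dist}(y,C_i)\le\Lambda\eta\}$ lies in $\Delta_i$ for every $i$.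 It suffices to show that $f_{s_1}f_{s_0}^{-1}\in\mathcal D$ whenever $0<s_1-s_0\le\eta$.

For $s\in[s_0,s_1]$ let $\phi^i_s$ be the flow of $\mu_iX_s$ with $\phi^i_{s_0}=\mathrm{id}$. Then $\phi^0_s=\mathrm{id}$, and $\phi^r_s=f_sf_{s_0}^{-1}$ because $\mu_rX_s=X_s$. Put $\rho^i_s=(\phi^{i-1}_s)^{-1}\phi^i_s$. Differentiating $\phi^i_s=\phi^{i-1}_s\rho^i_s$ gives
\[
\mu_iX_s(\phi^i_s)=\mu_{i-1}X_s(\phi^i_s)+D\phi^{i-1}_s\,\partial_s\rho^i_s ,
\]
so $\rho^i_s$ is generated by the pullback of $\lambda_iX_s$ under $\phi^{i-1}_s$, which vanishes outside $(\phi^{i-1}_s)^{-1}(C_i)$. The flow $\phi^{i-1}_s$ preserves $C$ and moves points by at most $\Lambda\eta$, so this set lies in $C'_i$. By Step 3, $\rho^i_{s_1}\in\mathcal D$, and $f_{s_1}f_{s_0}^{-1}=\rho^1_{s_1}\cdots\rho^r_{s_1}\in\mathcal D$. This proves Theorem~\ref{thm:B}. \qed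

\begin{proof}[Proof of Corollary~\ref{cor:all}]
Apply the above to the interior of $N$, with $U=M\setminus\partial N$. In a chart as in Lemma~\ref{lem:normal}, take $f_a$ from Step 2 with $a\ne0$. It is the restriction of some $h\in\mathcal H$ that preserves the interior of $N$ and is supported in the box, so $h$ is the identity near $\partial N$, $h(N)=N$, and $h|_N$ is smooth. By \eqref{eq:fsigma}, $f_a^*\sigma-\sigma=c\,dq\wedge d\ell\ne0$ at the origin. For the last assertion, recall that $\dim^\omega N$ is even and at most $2n$. Theorem~\ref{thm:known} covers all cases except $\dim^\omega N=2n-2$ with corank $1$. There $\dim N=2n-3\ge2$ forces $n\ge3$, and the answer is negative.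
\end{proof}

\begin{thebibliography}{9}
\bibitem{BO} Lev Buhovsky and Emmanuel Opshtein, \emph{Quantitative $h$-principle in symplectic geometry}, arXiv:2102.00416 (2021).
\end{thebibliography}
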